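# Topological mixing and the gluing-orbit property do not imply specification

## 1. Orbit pieces, gluing and specification: definitions and examples

Throughout, $(X,d)$ is a nonempty compact metric space and $f\colon X\to X$ is a homeomorphism. Several examples are shifts. For a closed set $A\subset[-1,1]$ we put on $A^{\mathbb Z}$ the metric
$$d(x,y)=\sup_{n\in\mathbb Z}2^{-|n|}|x_n-y_n|$$
and the shift $(\sigma x)_n=x_{n+1}$. We shall use one estimate constantly. If $2^{-r}\le\varepsilon$, then
$$|x_n-y_n|\le\varepsilon\ \text{ for all }|n|\le r\quad\Longrightarrow\quad d(x,y)\le\varepsilon, \tag{1}$$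
because a term with $|n|>r$ is at most $2\cdot2^{-r-1}=2^{-r}\le\varepsilon$. Together with $|x_n-y_n|\le2^{|n|}d(x,y)$, this shows that $d$ induces the product topology.

**Definition 1.** $f$ is *topologically mixing* if for all nonempty open $U,V\subset X$ there is $N\in\mathbb N$ such that $f^n(U)\cap V\ne\emptyset$ for every $n\ge N$.

Example. The shift on $\{0,1\}^{\mathbb Z}$ is mixing. Shrink $U$ and $V$ to the sets of sequences that agree with some $a$, respectively $b$, on $[-r,r]$. For $n\ge2r+1$ the windows $[-r,r]$ and $[n-r,n+r]$ are disjoint, so some $z$ carries $a_{[-r,r]}$ on the first and $b_{[-r,r]}$ on the second; then $z\in U$ and $\sigma^nz\in V$. On the other hand, an irrational rotation $R(x)=x+\alpha$ of $\mathbb R/\mathbb Z$ is not mixing: for an open arc $U$ of length $1/4$ we have $R^n(U)\cap U\ne\emptyset$ only if $n\alpha$ is within $1/4$ of $0$ mod $1$, and by density of the forward orbit this fails for infinitely many $n$.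

**Definition 2.** $f$ has the *gluing-orbit property* (in the sense of Bomfim and Varandas) if for every $\varepsilon>0$ there is $K(\varepsilon)\in\mathbb N$ such that for any $k\ge1$, any points $x_1,\dots,x_k\in X$ and any integers $n_1,\dots,n_k\ge0$ there exist integers $0\le p_1,\dots,p_{k-1}\le K(\varepsilon)$ and a point $z\in X$ such that $d(f^j(z),f^j(x_1))\le\varepsilon$ for $0\le j\le n_1$ and
$$d\big(f^{\,j+\sum_{l=1}^{i-1}(n_l+p_l)}(z),f^j(x_i)\big)\le\varepsilon\quad\text{for }0\le j\le n_i,\ 2\le i\le k.$$

So we may follow any list of orbit pieces one after another, with bounded waiting times $p_l$; but the waiting times are chosen for us.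

Example. The irrational rotation $R$ has this property. Given $\varepsilon$, choose $K$ so that $\{0,\alpha,\dots,K\alpha\}$ is $\varepsilon$-dense in the circle; then $\{x,Rx,\dots,R^Kx\}$ is $\varepsilon$-dense for every $x$. Take $z=x_1$. Once $p_1,\dots,p_{i-2}$ are chosen, choose $p_{i-1}\in[0,K]$ so that $R^{S}z$ is within $\varepsilon$ of $x_i$, where $S=\sum_{l<i}(n_l+p_l)$. Since $R$ is an isometry, $R^{S+j}z$ stays within $\varepsilon$ of $R^jx_i$ for all $j$.

**Definition 3.** $f$ has the *specification property* if for every $\varepsilon>0$ there is $N(\varepsilon)\in\mathbb N$ such that for any $k\ge1$, any points $x_1,\dots,x_k\in X$ and any integers $a_1\le b_1<a_2\le b_2<\dots<a_k\le b_k$ with $a_{i+1}-b_i\ge N(\varepsilon)$ for $1\le i\le k-1$, there is $z\in X$ with $d(f^j(z),f^j(x_i))\le\varepsilon$ for all $a_i\le j\le b_i$ and $1\le i\le k$.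

Here we choose the waiting times, provided they are long enough. We call $(x_i,[a_i,b_i])$ a *segment*, $a_{i+1}-b_i$ a *gap*, and say that $z$ *shadows* the segments within $\varepsilon$.

Example. The shift on $[-1,1]^{\mathbb Z}$ has specification. If $2^{-r}\le\varepsilon$, take $N(\varepsilon)=2r+1$. The windows $[a_i-r,b_i+r]$ are then disjoint; put $z_m=(x_i)_m$ on the $i$-th window and $z_m=0$ elsewhere, and use (1).

**Definition 4.** $f$ is *expansive* if there is $c>0$ such that $d(f^jx,f^jy)\le c$ for all $j\in\mathbb Z$ implies $x=y$.

Example. A *subshift* is a closed shift-invariant subset of $A^{\mathbb Z}$ with $A$ finite. It is expansive: if distinct letters are at distance at least $\kappa$, take $c=\kappa/2$, since $d(\sigma^jx,\sigma^jy)\le\kappa/2$ forces $x_j=y_j$. The shift on $[-1,1]^{\mathbb Z}$ is not expansive: the constant sequences $0$ and $\delta$ stay at distance $\delta$ forever.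

**Definition 5.** A *factor* $\pi\colon(X,f)\to(Y,g)$ is a continuous surjection onto a compact metric space with a homeomorphism $g$ such that $\pi f=g\pi$. It is an *expansive factor* if $g$ is expansive. Its *fibres* are the sets $\pi^{-1}(y)$. The space $X$ is *zero-dimensional* if its clopen sets form a base of the topology.

Example. Let $A=\{0\}\cup\{1/n:n\ge1\}$. The shift on $A^{\mathbb Z}$ lives on a zero-dimensional space and is not expansive (compare the constant sequences $0$ and $1/n$). Fix $\delta>0$ and replace every letter smaller than $\delta$ by $0$. This is a factor onto a full shift over a finite alphabet, which is expansive. Two points of one fibre have, at each place, equal letters or two letters in $[0,1/n_0]$, where $1/n_0$ is the largest letter smaller than $\delta$. So every fibre has diameter at most $1/n_0<\delta$.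

## 2. Does mixing upgrade gluing to specification?

Specification implies both other properties.

* *Specification implies mixing.* Let $U,V$ be open, let $a\in U$, $b\in V$, and let $\varepsilon$ be such that the closed $\varepsilon$-balls around $a,b$ lie in $U,V$. For $n\ge\max(N(\varepsilon),1)$ use the segments $(a,[0,0])$ and $(f^{-n}b,[n,n])$. The shadowing point $z$ lies in $U$ and $f^nz\in V$.
* *Specification implies gluing.* Let $p=\max(N(\varepsilon),1)$, $a_i=\sum_{l<i}(n_l+p)$, $b_i=a_i+n_i$. A point that shadows $(f^{-a_i}x_i,[a_i,b_i])$ is what Definition 2 asks for, with all $p_l=p$.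

Gluing alone does not imply specification: the irrational rotation has gluing but is not mixing. So mixing has to be added, and this gives the question, taken from Mayara Antunes, Bernardo Carvalho, Welington Cordeiro, José Cueto, "Gluing-orbit property, local stable/unstable sets, and induced dynamics on hyperspace", arXiv:2405.17574 (2024):

*Do topologically mixing homeomorphisms with gluing-orbit also satisfy the specification property?*

The answer is no. These are the results we shall prove.

**Theorem A.** There is a closed shift-invariant set $X\subset[-1,1]^{\mathbb Z}$ such that $\sigma|_X$ is topologically mixing, has the gluing-orbit property, and does not have the specification property. In addition: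

* for each $\varepsilon>0$ the gaps in the gluing-orbit property can always be chosen from two consecutive integers $\{K(\varepsilon)-1,K(\varepsilon)\}$;
* the specification condition fails for every $\varepsilon<1$ and every candidate $N(\varepsilon)$, already with all gaps equal.

**Theorem B.** Let $f$ be a topologically mixing homeomorphism of a compact metric space with the gluing-orbit property. For all $m\in\mathbb N$, $\varepsilon>0$ there is $N(m,\varepsilon)$ such that the specification condition at scale $\varepsilon$ holds for all families of $k\le m$ orbit segments with gaps $\ge N(m,\varepsilon)$.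

**Theorem C.** If, in addition, $f$ is expansive, or $X$ is zero-dimensional, or more generally for every $\varepsilon>0$ there is an expansive factor $\pi\colon(X,f)\to(Y,g)$ all of whose fibres have diameter $<\varepsilon$, then $f$ has the specification property.

We first try to prove that the answer is yes. That attempt yields Theorems B and C, and the place where it stops tells us how to build the example of Theorem A.

## 3. Two cases by hand: pairs of points, and constant gaps

*Two segments of one point each.* Mixing alone suffices. Cover $X$ by finitely many open balls $B_1,\dots,B_s$ of radius $\varepsilon/2$, and let $N\ge1$ exceed all the mixing times of the pairs $(B_p,B_q)$. If $x\in B_p$, $y\in B_q$ and $n\ge N$, some $z\in B_p$ has $f^nz\in B_q$, so $d(z,x)<\varepsilon$ and $d(f^nz,y)<\varepsilon$. For long segments this argument fails: the set of points that follow $x$ for time $n_1$ shrinks with $n_1$, and its mixing time is not bounded. Here gluing has to enter.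

*Constant gaps.* Suppose that in Definition 2 all $p_l$ could always be taken equal to one constant $p=p(\varepsilon)$. Then specification follows by prolonging segments. Given segments with gaps at least $\max(p,1)$, put $n_i=a_{i+1}-p-a_i\ge b_i-a_i$ for $i<k$ and $n_k=b_k-a_k$. Glue the points $f^{a_i}x_i$ for times $n_i$ with gaps $p$, obtaining $z'$. Since $\sum_{l<i}(n_l+p)=a_i-a_1$, the point $f^{-a_1}z'$ shadows the segments within $\varepsilon$. So the two consecutive values in Theorem A cannot be reduced to one.

## 4. Two segments of arbitrary length

From here to the end of Section 6, $f$ is topologically mixing and has the gluing-orbit property. We now handle two segments, even infinitely long ones: we follow the whole past of $x$, wait for time $g$, then follow the whole future of $y$.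

**Definition 6.** For $x,y\in X$ let $T_\varepsilon(x,y)$ be the set of integers $g\ge0$ for which there is a *witness* $z\in X$, meaning
$$d(f^{-j}z,f^{-j}x)\le\varepsilon\quad\text{and}\quad d(f^{g+j}z,f^jy)\le\varepsilon\qquad\text{for all }j\ge0 .$$

Example. For the shift on $[-1,1]^{\mathbb Z}$ and $2^{-r}\le\varepsilon$, every $g\ge2r+1$ is in $T_\varepsilon(x,y)$: let $z_m=x_m$ for $m\le r$, $z_m=y_{m-g}$ for $m\ge g-r$, and $z_m=0$ in between, and use (1).

**Proposition 1.** For every $\varepsilon>0$ there is $N_2(\varepsilon)\in\mathbb N$ such that every integer $g\ge N_2(\varepsilon)$ belongs to $T_\varepsilon(x,y)$ for all $x,y\in X$.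

Gluing gives *some* bounded waiting time that depends on $(x,y)$; we want *every* large one. The plan is to find open sets between which a jump takes a fixed time, and to let mixing supply a stretch of free length $n$ in the middle.

**Step 1: some bounded time always works.** The purpose is to pass from finite to infinite segments. We claim that $T_\varepsilon(x,y)\cap[0,K(\varepsilon)]\ne\emptyset$ for all $x,y$. Apply gluing to the points $f^{-n}x,\,y$ with $n_1=n_2=n$. This gives $p_n\le K(\varepsilon)$ and $z_n'$; the point $w_n=f^nz_n'$ satisfies
$$d(f^{-j}w_n,f^{-j}x)\le\varepsilon,\qquad d(f^{p_n+j}w_n,f^jy)\le\varepsilon\qquad(0\le j\le n).$$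
Pass to a subsequence along which $p_n=p$ is constant and $w_n\to w$. For each fixed $j$ both inequalities pass to the limit, so $w$ is a witness for $p\in T_\varepsilon(x,y)$.

**Step 2: on some product of open sets the time is constant.** The purpose is to find jumps of fixed duration. Let $F_g^\varepsilon=\{(x,y)\in X\times X:g\in T_\varepsilon(x,y)\}$. This set is closed: if $(x_n,y_n)\to(x,y)$ with witnesses $z_n$, a limit point of $(z_n)$ is a witness for $(x,y)$. By Step 1, $X\times X=\bigcup_{g=0}^{K(\varepsilon)}F^\varepsilon_g$. A finite union of closed sets with empty interior has empty interior, so some $F^\varepsilon_g$ has an interior point. Hence there are nonempty open $U,V$ and an integer $g\ge0$ with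
$$g\in T_\varepsilon(x,y)\quad\text{for all }x\in U,\ y\in V. \tag{2}$$

**Step 3: fix the constants.** The purpose is to choose everything that must not depend on $x,y$. Let $\eta=\varepsilon/3$.

* Take $(U,V,g)$ from (2) at scale $\eta$. Choose $u\in U$ and $0<\rho_0\le\eta$ with $\bar B(u,\rho_0)\subset U$, and $v\in V$ and $0<\rho\le\eta$ with $\bar B(v,2\rho)\subset V$.
* Take $(U_1,V_1,h)$ from (2) at the finer scale $\rho$. Choose $v_1\in V_1$ and $0<\rho_1\le\eta$ with $\bar B(v_1,\rho_1)\subset V_1$.
* By mixing for $B(v,\rho)$ and $U_1$ there is $N_0$ such that for each $n\ge N_0$ there is $c_n$ with $d(c_n,v)<\rho$ and $f^nc_n\in U_1$.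

The itinerary will be: past of $x$, then $U$, jump of time $g$ into $V$, free stretch of length $n$ along $c_n$ into $U_1$, jump of time $h$ into $V_1$, then the future of $y$.

**Step 4: splice from right to left.** The purpose is to build the itinerary so that each splice already carries the future that comes after it. Let $x,y\in X$. By Step 1 choose, once and for all $n$,

* $g_1\in T_{\rho_0}(x,u)$ with $g_1\le K(\rho_0)$ and witness $a$; then $d(f^{g_1}a,u)\le\rho_0$, so $f^{g_1}a\in U$;
* $g_2\in T_{\rho_1}(v_1,y)$ with $g_2\le K(\rho_1)$ and witness $b$; then $d(b,v_1)\le\rho_1$, so $b\in V_1$.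

Let $n\ge N_0$. As $f^nc_n\in U_1$ and $b\in V_1$, we have $h\in T_\rho(f^nc_n,b)$; let $w$ be a witness. Its past follows that of $f^nc_n$, so $d(f^{-n}w,c_n)\le\rho$. Hence $d(f^{-n}w,v)<2\rho$ and $f^{-n}w\in V$. (This is why the second jump was taken at scale $\rho$.) Therefore $g\in T_\eta(f^{g_1}a,f^{-n}w)$; let $z$ be a witness and $z'=f^{-g_1}z$.

**Step 5: add up the errors.** The purpose is to check that $z'$ is a witness for $G:=g_1+g+n+h+g_2\in T_\varepsilon(x,y)$. For $j\ge0$,
$$d(f^{-j}z',f^{-j}x)\le d(f^{-g_1-j}z,\,f^{-g_1-j}f^{g_1}a)+d(f^{-j}a,f^{-j}x)\le\eta+\rho_0\le\varepsilon .$$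
For the future, $f^{G+j}z'=f^{\,g+(n+h+g_2+j)}z$ is $\eta$-close to $f^{\,n+h+g_2+j}f^{-n}w=f^{\,h+(g_2+j)}w$. This is $\rho$-close to $f^{g_2+j}b$, which is $\rho_1$-close to $f^jy$. The total is at most $3\eta=\varepsilon$.

So $g_1+g+h+g_2+n\in T_\varepsilon(x,y)$ for every $n\ge N_0$. As $g_1\le K(\rho_0)$ and $g_2\le K(\rho_1)$, the number $N_2(\varepsilon)=K(\rho_0)+K(\rho_1)+g+h+N_0$ works for all $x,y$. This proves Proposition 1. $\square$

## 5. Boundedly many segments, and the accumulation of errors

With two segments settled, the sensible next move is induction on the number of segments. It proves Theorem B.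

**Proof of Theorem B.** Put $N(1,\varepsilon)=1$ and, for $m\ge2$,
$$N(m,\varepsilon)=\max\{1,\ N_2(\varepsilon/2),\ N_2(\varepsilon/4),\ \dots,\ N_2(\varepsilon/2^{m-1})\}. \tag{3}$$
Then $N(m,\varepsilon)$ is nondecreasing in $m$, and $N(m,\varepsilon)=\max\{N(m-1,\varepsilon/2),N_2(\varepsilon/2)\}$ for $m\ge2$. We argue by induction on $m$, for all $\varepsilon$ at once. For $m=1$ take $z=x_1$. Let $m\ge2$. If $k<m$, the gaps are at least $N(m,\varepsilon)\ge N(m-1,\varepsilon)$ and the induction hypothesis applies. Let $k=m$. The gaps are at least $N(m-1,\varepsilon/2)$, so some $z'$ shadows the first $m-1$ segments within $\varepsilon/2$. Also $a_m-b_{m-1}\ge N_2(\varepsilon/2)$, so by Proposition 1 there is a witness $w$ for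
$$a_m-b_{m-1}\in T_{\varepsilon/2}\big(f^{b_{m-1}}z',\,f^{a_m}x_m\big).$$
Let $z=f^{-b_{m-1}}w$. Reading off Definition 6, $d(f^jz,f^jz')\le\varepsilon/2$ for all $j\le b_{m-1}$ and $d(f^jz,f^jx_m)\le\varepsilon/2$ for all $j\ge a_m$. So $z$ shadows the first $m-1$ segments within $\varepsilon/2+\varepsilon/2$ and the last one within $\varepsilon/2$. $\square$

This is also where the attempt to prove specification stops. Each new splice moves the whole past once more, so the first segment suffers $m-1$ errors. To keep their sum below $\varepsilon$ we must splice at tolerances that tend to $0$, and by (3) this asks for $\sup_jN_2(\varepsilon/2^j)<\infty$. Nothing we have proved gives such a bound. If it held for every $\varepsilon$, then (3) would give specification; so in the example of Theorem A it must fail.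

## 6. Expansive systems and small expansive factors

If errors made at one splice die out further into the past, they no longer accumulate. Expansivity does this.

**Proof of Theorem C, expansive case.** Let $c$ be as in Definition 4, let $\varepsilon>0$ and $\eta=\min(c,\varepsilon)/2$.

**Step 1: closeness $c$ in a long window gives closeness $\eta$ in the middle.** The purpose is to have a mechanism that shrinks errors. There is $R\ge0$ such that
$$d(f^jx,f^jy)\le c\ \ (|j|\le R)\quad\Longrightarrow\quad d(x,y)\le\eta . \tag{4}$$
Otherwise for each $R$ there are $x_R,y_R$ that are $c$-close for $|j|\le R$ with $d(x_R,y_R)>\eta$. A limit $(x,y)$ of a subsequence satisfies $d(f^jx,f^jy)\le c$ for all $j$ and $d(x,y)\ge\eta>0$, contradicting expansivity.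

**Step 2: splice with a safety margin $R$.** The purpose is to keep each new point close to the old one a little beyond the end of the old segment. Put $N=N_2(\eta)+R$ and let $k$ segments with gaps at least $N$ be given. Let $z_1=x_1$. Given $z_m$ with $m<k$, the number $a_{m+1}-b_m-R$ is at least $N_2(\eta)$, so there is a witness $w$ for it in $T_\eta(f^{b_m+R}z_m,f^{a_{m+1}}x_{m+1})$. With $z_{m+1}=f^{-b_m-R}w$,
$$d(f^jz_{m+1},f^jz_m)\le\eta\ \ (j\le b_m+R),\qquad d(f^jz_{m+1},f^jx_{m+1})\le\eta\ \ (j\ge a_{m+1}). \tag{5}$$

**Step 3: the final point is close to every intermediate one.** The purpose is to show that the errors of later splices do not add up. Let $P(m)$ be the statement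
$$d(f^jz_k,f^jz_m)\le c\quad\text{for all }j\le b_m+R .$$
$P(k)$ is trivial. Suppose $P(m+1)$ holds. If $j\le b_{m+1}$, the whole window $[j-R,j+R]$ lies in $(-\infty,b_{m+1}+R]$, so (4) gives $d(f^jz_k,f^jz_{m+1})\le\eta\le c/2$. Now $b_m+R\le b_m+N\le a_{m+1}\le b_{m+1}$. So for $j\le b_m+R$ we may combine this with (5):
$$d(f^jz_k,f^jz_m)\le d(f^jz_k,f^jz_{m+1})+d(f^jz_{m+1},f^jz_m)\le c/2+\eta\le c ,$$
which is $P(m)$.

**Step 4: conclude.** The purpose is to read off the shadowing. By $P(m)$ and (4), $d(f^jz_k,f^jz_m)\le\eta$ for $j\le b_m$. By (5), or because $z_1=x_1$, $d(f^jz_m,f^jx_m)\le\eta$ for $j\ge a_m$. So for $a_m\le j\le b_m$ we get $d(f^jz_k,f^jx_m)\le2\eta\le\varepsilon$, for every $m$. $\square$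

**Proof of Theorem C, small expansive factors.** Let $\varepsilon>0$ and let $\pi\colon(X,f)\to(Y,g)$ be an expansive factor with all fibres of diameter $<\varepsilon$.

**Step 1: $g$ has specification.** The purpose is to transfer the hypotheses to $Y$. Mixing passes to $g$: for nonempty open $U',V'\subset Y$ use the nonempty open sets $\pi^{-1}(U'),\pi^{-1}(V')$; a point $z\in\pi^{-1}(U')$ with $f^nz\in\pi^{-1}(V')$ gives $\pi z\in U'$ and $g^n\pi z\in V'$. Gluing passes to $g$: given $\delta>0$, take $\delta'>0$ such that $d(x,x')\le\delta'$ implies $d_Y(\pi x,\pi x')\le\delta$; lift the given points $y_i$ to $x_i\in\pi^{-1}(y_i)$, glue at scale $\delta'$, and project. The constant is $K_f(\delta')$. Now apply the expansive case to $g$.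

**Step 2: closeness in $Y$ gives closeness in $X$.** The purpose is to be able to lift shadowing. There is $\varepsilon'>0$ such that $d_Y(\pi x,\pi x')\le\varepsilon'$ implies $d(x,x')\le\varepsilon$. Otherwise there are $x_n,x_n'$ with $d_Y(\pi x_n,\pi x_n')\to0$ and $d(x_n,x_n')>\varepsilon$; limits give two points of one fibre at distance at least $\varepsilon$, a contradiction.

**Step 3: lift.** The purpose is to shadow in $X$. Given segments of $f$ with gaps at least $N_g(\varepsilon')$, shadow their $\pi$-images within $\varepsilon'$ by some $y\in Y$, and take any $z\in\pi^{-1}(y)$. Then $d_Y(\pi f^jz,\pi f^jx_i)\le\varepsilon'$ for $a_i\le j\le b_i$, so $d(f^jz,f^jx_i)\le\varepsilon$ by Step 2. $\square$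

**Proof of Theorem C, zero-dimensional case.** We produce the required factors. Cover $X$ by finitely many clopen sets of diameter $<\varepsilon$ and make them disjoint; this gives a finite partition into clopen sets of diameter $<\varepsilon$. Let $\pi(x)_n$ be the partition element containing $f^nx$. Each coordinate of $\pi$ is locally constant, so $\pi$ is continuous, and $\pi f=\sigma\pi$. Hence $\pi(X)$ is compact with $\sigma\pi(X)=\pi(X)$: a subshift, which is expansive. A fibre lies in one partition element (look at coordinate $0$), so its diameter is $<\varepsilon$. $\square$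

## 7. Marker words and a graded penalty on long runs

By Theorems B and C, a counterexample can break specification only with unboundedly many segments, and it cannot be expansive or zero-dimensional. So we work with real-valued sequences, whose amplitudes can change by $\varepsilon$, and we impose a rule that becomes prohibitive only when many equally spaced words occur.

**Definition 7.** For $i\ge1$ let $u_i\in\{+1,-1\}^{\ell_i}$ be the sign word
$$u_i=+\,+\,\underbrace{-\cdots-}_{i}\,+\,-\,,\qquad \ell_i=i+4,\qquad C_i:=\ell_i+i=2i+4 .$$
For $x\in[-1,1]^{\mathbb Z}$ and $t\in\mathbb Z$ let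
$$a_i(x,t)=\min_{0\le j<\ell_i}u_i(j)\,x_{t+j}.$$
If $a_i(x,t)>0$, then $x$ has an *$i$-occurrence* at $t$, occupying $[t,t+\ell_i-1]$. The same terminology is used for finite words. An *$i$-run* of length $M$ is a family of $i$-occurrences at $t,t+C_i,\dots,t+(M-1)C_i$. Two $i$-occurrences at $s$ and $s+C_i$ form an *$i$-link*; the links of a run are its pairs of consecutive occurrences.

So an $i$-occurrence is a place where the signs of $x$ spell $u_i$, and $a_i$ is the smallest amplitude there. An occurrence contains no zero entry. Exactly $C_i-\ell_i=i$ letters lie strictly between the two occurrences of an $i$-link, fewer than the length $\ell_i=i+4$ of the word itself.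

Example. $u_2=++--+-$, $\ell_2=6$, $C_2=8$. The word $++--+-\,0\,0\,++--+-$ contains one $2$-link.

**Lemma 2 (non-overlap).** If an $i$-occurrence at $t$ and an $i'$-occurrence at $t'$ in the same sequence occupy intersecting intervals, then $i=i'$ and $t=t'$.

*Proof.* Let $t\le t'$; then $t'\le t+\ell_i-1$. If $t'=t+\ell_i-1$, the sign at $t'$ is $-$ (last letter of $u_i$) and also $+$ (first letter of $u_{i'}$), a contradiction. So $t'\le t+\ell_i-2$, the places $t',t'+1$ both lie in $[t,t+\ell_i-1]$, and $u_i$ has $++$ at offset $t'-t$. But $++$ occurs in $u_i$ only at offset $0$: the only other $+$ is at offset $i+2$, with a $-$ on each side. So $t'=t$. If $i<i'$, then at offset $i+2$ the word $u_i$ has $+$, while $u_{i'}$ has $-$ at all offsets $2,\dots,i'+1$, a contradiction; $i>i'$ is symmetric. $\square$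

A first rule that suggests itself is a hard one: forbid $i$-runs of length $2^i$, that is, take
$$X_{\mathrm{hard}}=\Big\{x:\min_{0\le l<2^i}a_i(x,t+lC_i)\le0\text{ for all }i,t\Big\}.$$
This cannot work, and Theorem B shows why. Let $x$ carry $u_i$ at $0,C_i,\dots,(2^i-2)C_i$ and be $0$ elsewhere. Occurrences avoid zeros, so each occurrence in $x$ meets one of these $2^i-1$ words and equals it by Lemma 2. Thus $x\in X_{\mathrm{hard}}$. Now use two segments, each following this support of $x$, with gap $i+1$ (so $i$ places strictly between). A point that shadows both within some $\varepsilon<1$ has an $i$-run of length $2^{i+1}-2\ge2^i$, so it is not in $X_{\mathrm{hard}}$. The gap $i+1$ is as large as we like, so the conclusion of Theorem B fails for $m=2$, and $X_{\mathrm{hard}}$ is not both mixing and gluing.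

What we need is a rule under which two long runs may be joined at the price of lowering amplitudes by $\varepsilon$. So the allowed amplitude should depend on the length of the run, and drop by a small amount when the length doubles. A logarithm does this.

**Definition 8.** For $i\ge1$, $M\ge1$ put $h_i(M)=\max\{0,\,1-\tfrac{\log_2M}{i}\}$ and
$$X=\Big\{x\in[-1,1]^{\mathbb Z}:\ \min_{0\le l<M}a_i(x,t+lC_i)\le h_i(M)\ \text{ for all }i\ge1,\ M\ge1,\ t\in\mathbb Z\Big\}.$$

Each $a_i(\cdot,t)$ is continuous, so $X$ is closed and hence compact. The conditions run over all $t\in\mathbb Z$, so $\sigma(X)=X$. Also $0\in X$. So $\sigma|_X$ is a homeomorphism of a nonempty compact metric space.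

Example. For $i=2$ the bounds are $h_2(1)=1$, $h_2(2)=\tfrac12$, $h_2(3)=1-\tfrac12\log_23\approx0.21$ and $h_2(M)=0$ for $M\ge4$: one word may have amplitude $1$, two linked words must have a letter of amplitude at most $\tfrac12$, and four words in a run are impossible. Since every $u_i$ has both signs, a constant sequence $s$ has $a_i=-|s|\le0$ and lies in $X$. So $X$ contains an arc of fixed points; it is neither zero-dimensional nor expansive, as Theorem C requires.

## 8. Specification fails in $X$ with all gaps equal

The aim is to ask for $2^i$ copies of $u_i$ in a run, which the rule forbids at every positive amplitude.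

Let $0<\varepsilon<1$, let $N$ be a candidate for $N(\varepsilon)$, and put $i=\max(N,1)$. Let $x_j=u_i(j)$ for $0\le j<\ell_i$ and $x_j=0$ otherwise.

**Step 1: $x\in X$.** The purpose is to have a legal point to copy. An occurrence of any index in $x$ avoids zeros, so it meets $[0,\ell_i-1]$ and by Lemma 2 is the $i$-occurrence at $0$. So for $M\ge2$ each minimum in Definition 8 involves a place with no occurrence and is at most $0$. For $M=1$ it is at most $1=h_{i'}(1)$.

**Step 2: the impossible request.** The purpose is to contradict the rule. Let $k=2^i$ and, for $0\le l<k$,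
$$a_l=lC_i,\qquad b_l=a_l+\ell_i-1,\qquad x_l=\sigma^{-a_l}x\in X .$$
All gaps equal $a_{l+1}-b_l=C_i-\ell_i+1=i+1\ge N$. Suppose $z\in X$ satisfies $d(\sigma^jz,\sigma^jx_l)\le\varepsilon$ for all $a_l\le j\le b_l$ and all $l$. Compare coordinate $0$: $|z_j-u_i(j-a_l)|\le\varepsilon$. Hence $u_i(j-a_l)z_j\ge1-\varepsilon$, and so $a_i(z,lC_i)\ge1-\varepsilon>0$ for $0\le l<2^i$. But $z\in X$ gives $\min_{l<2^i}a_i(z,lC_i)\le h_i(2^i)=0$, a contradiction.

So for every $\varepsilon<1$ no $N(\varepsilon)$ exists, and equal gaps suffice to show it. $\square$

## 9. One crossing link is paid for by lowering amplitudes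

For gluing we write pieces of points of $X$ next to each other, separated by zeros, after lowering all amplitudes by $\varepsilon$. Fix $\varepsilon>0$ and put
$$Q=\lceil1/\varepsilon\rceil\ge1,\qquad \Theta(s)=\operatorname{sgn}(s)\max(|s|-\varepsilon,0).$$
Then $|\Theta(s)-s|\le\varepsilon$. Moreover, if $\varsigma\in\{\pm1\}$ and $\varsigma\,\Theta(s)>0$, then
$$\varsigma s=\varsigma\,\Theta(s)+\varepsilon . \tag{6}$$

**Definition 9.** A *block* is a finite word obtained by applying $\Theta$ letterwise to a subword of some $y\in X$. Given blocks $Y^1,\dots,Y^k$, coming from $y^1,\dots,y^k\in X$, and integers $q_j\ge Q$, consider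
$$z=\cdots000\;Y^1\,0^{q_1}\,Y^2\,0^{q_2}\cdots0^{q_{k-1}}\,Y^k\;000\cdots \tag{7}$$
A link in $z$ is *crossing* if its two occurrences lie in different blocks.

Example. Let $\varepsilon=\tfrac12$, so $Q=2$. Then $\Theta(\pm1)=\pm\tfrac12$, and $\tfrac12u_2$ is a block. In $\tfrac12u_2\;0\,0\;\tfrac12u_2$ the two words form a crossing $2$-link of amplitude $\tfrac12=h_2(2)$, which is just allowed.

Three facts about (7):

* Every occurrence in $z$ lies inside one block, because occurrences avoid zeros and $q_j\ge1$.
* By (6), an occurrence inside $Y^j$ is also an occurrence at the corresponding place of $y^j$, and there $a_i$ is larger by exactly $\varepsilon$.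
* The $i$ letters between the occurrences of a crossing $i$-link contain some whole $0^{q_j}$. So
$$\text{a crossing }i\text{-link exists only if } i\ge Q\ge1/\varepsilon. \tag{8}$$

**Lemma 3.** If in (7) every run contains at most one crossing link, then $z\in X$.

*Proof.* The entries of $z$ are in $[-1,1]$. Suppose that $\min_{0\le l<M}a_i(z,t+lC_i)>h_i(M)\ge0$ for some $i,t,M$. Then there is an $i$-run of length $M$ at $t$.

**Case (a): the run has no crossing link.** Here we copy the violation into one $y^j$. The run lies in one $Y^j$, so $y^j$ has an $i$-run of length $M$ with minimal value $>h_i(M)+\varepsilon>h_i(M)$. This contradicts $y^j\in X$.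

**Case (b): the run has exactly one crossing link.** Here we compare half the run with the amplitude gain $\varepsilon$. By (8), $\varepsilon\ge1/i$. The crossing link splits the run into two subruns, each inside one block. One of them has length $M'\ge M/2$, so the corresponding $y^j$ has an $i$-run of length $M'$ with minimal value
$$>\ h_i(M)+\varepsilon\ \ge\ 1-\frac{\log_2M}{i}+\frac1i\ =\ 1-\frac{\log_2(M/2)}{i}\ \ge\ 1-\frac{\log_2M'}{i}.$$
This value is also $>0$, so it is $>h_i(M')$, contradicting $y^j\in X$. $\square$

Note the two uses of $\varepsilon$: amplitudes drop by $\varepsilon$, and zero-gaps of length at least $1/\varepsilon$ exclude crossing links of the indices $i<1/\varepsilon$, for which doubling would cost more than $\varepsilon$.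

## 10. Choosing between two gap lengths

One crossing link per run is affordable. Arbitrarily many are not: with $2^i$ blocks that each carry one $u_i$ and all $q_j=i$ we would be back in Section 8. So the gaps must be chosen to keep every run from crossing twice. The difficulty is that at one gap several indices may threaten at once. With $q_j\in\{Q,Q+1\}$ we can spoil one of the two values, hence protect against a chosen index, but another index may profit from the remaining value.

Here is such a conflict for $\varepsilon=\tfrac12$, $Q=2$. Let $Y^1=\tfrac12u_{15}u_2$ and $Y^2=\tfrac12u_2u_{15}$. These are blocks: in $u_{15}u_2$, padded by zeros, every occurrence meets one of the two visible words and equals it by Lemma 2, so the argument of Section 8 shows that the padded sequence is in $X$; the same holds for $u_2u_{15}$. In $Y^1\,0^q\,Y^2$ the two copies of $u_2$ form a $2$-link if $q=2$. The two copies of $u_{15}$ have $6+q+6$ letters between them, so they form a $15$-link if $q=3$. Each choice creates a link. Suppose we avoid the larger index and choose $q=2$. The $2$-link appears, but the $2$-run cannot go on: its next word would have to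 start $2$ letters after the copy of $u_2$ in $Y^2$, and there stands $u_{15}$, of length $19$, which no $2$-occurrence can overlap. The long word that we protected against blocks the short runs. This is the rule in general: *avoid the largest threatening index*.

**Lemma 4.** For arbitrary blocks $Y^1,\dots,Y^k$ one can choose $q_1,\dots,q_{k-1}\in\{Q,Q+1\}$ such that $z$ in (7) belongs to $X$.

*Proof.*

**Step 1: the choice.** The purpose is to define $q_1,q_2,\dots$ one after another. When $q_1,\dots,q_{j-1}$ are chosen, let $Z_j=Y^10^{q_1}\cdots0^{q_{j-1}}Y^j$. For an index $i$ such that both $Z_j$ and $Y^{j+1}$ contain $i$-occurrences, let $e_i$ be the number of letters of $Z_j$ after its last $i$-occurrence, let $o_i$ be the number of letters of $Y^{j+1}$ before its first $i$-occurrence, and let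
$$q(i)=i-e_i-o_i .$$
This is the gap length that would turn these two occurrences into a link. Call $i$ *dangerous at $j$* if both words contain $i$-occurrences and $q(i)\in\{Q,Q+1\}$. Since $\ell_i\le|Y^{j+1}|$ for such $i$, only finitely many $i$ are dangerous at $j$. If there are any, let $i^*$ be the largest one and let $q_j$ be the element of $\{Q,Q+1\}$ different from $q(i^*)$. If there are none, let $q_j=Q$.

**Step 2: crossing links come from dangerous indices.** The purpose is to show that the definition of "dangerous" misses nothing. *Claim 1: if a crossing $i$-link of $z$ has its second occurrence in $Y^{j+1}$, then $i$ is dangerous at $j$ and $q(i)=q_j$.* The first occurrence lies in an earlier block, so in $Z_j$. If it were not the last $i$-occurrence of $Z_j$, a later one, disjoint from it by Lemma 2 and contained in $Z_j$, would lie among the $i$ letters strictly between the two occurrences of the link. This is impossible since $\ell_i>i$. If the second occurrence were not the first $i$-occurrence of $Y^{j+1}$, an earlier one, disjoint from it and contained in $Y^{j+1}$, would again lie among those $i$ letters, which is impossible.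 So the $i$ letters between the two occurrences are the $e_i$ last letters of $Z_j$, the $q_j$ zeros and the $o_i$ first letters of $Y^{j+1}$. Hence $e_i+q_j+o_i=i$, that is, $q(i)=q_j\in\{Q,Q+1\}$.

**Step 3: no run crosses twice.** The purpose is to meet the hypothesis of Lemma 3. *Claim 2: no run in $z$ contains two crossing links.* Suppose an $i$-run does. Take two of its crossing links with no crossing link of the run between them. Then the run contains consecutive occurrences at $t_0,t_1,\dots,t_s,t_{s+1}$ with $s\ge1$ such that, for some $j$, the one at $t_0$ lies in $Z_j$, those at $t_1,\dots,t_s$ lie in $Y^{j+1}$, and the one at $t_{s+1}$ lies in a later block. The link $t_0,t_1$ is crossing with second occurrence in $Y^{j+1}$. By Claim 1, $i$ is dangerous at $j$ and $q(i)=q_j$. So $i^*$ exists, and $q_j\ne q(i^*)$. Hence $i\ne i^*$, and by maximality $i<i^*$.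

As $i^*$ is dangerous at $j$, the block $Y^{j+1}$ contains an $i^*$-occurrence $O$. By Lemma 2, $O$ is disjoint from the $i$-occurrences at $t_0,\dots,t_{s+1}$. Moreover $O$, lying in $Y^{j+1}$, is after the occurrence at $t_0$ and before the one at $t_{s+1}$. So the interval $O$ is contained in one of the stretches of $i$ letters between consecutive occurrences of the run. But its length is $i^*+4>i$, a contradiction.

By Claim 2 and Lemma 3, $z\in X$. $\square$

## 11. Gluing-orbit and mixing for $X$

It remains to translate Lemmas 3 and 4 into the dynamical properties. For $\varepsilon>0$ let $Q=\lceil1/\varepsilon\rceil$ and $\Theta$ be as in Section 9, and let $r\in\mathbb N$ satisfy $2^{-r}\le\varepsilon$.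

**Step 1: the gluing-orbit property with two consecutive gaps.** The purpose is to place the blocks so that the zero-gaps of Lemma 4 become the waiting times of Definition 2. Put
$$K(\varepsilon)=Q+2r+2 .$$
Given $x_1,\dots,x_k\in X$ and $n_1,\dots,n_k\ge0$, let $Y^j$ be $\Theta$ applied to the subword $(x_j)_{[-r,\,n_j+r]}$. Choose $q_j\in\{Q,Q+1\}$ by Lemma 4, and put
$$p_j=q_j+2r+1\in\{K(\varepsilon)-1,K(\varepsilon)\},\qquad S_j=\sum_{l<j}(n_l+p_l).$$
Place $z$ from (7) so that $Y^1$ occupies $[-r,n_1+r]$. Then $Y^j$ occupies $[S_j-r,\,S_j+n_j+r]$ for every $j$: the number of places strictly between $S_j+n_j+r$ and $S_{j+1}-r=S_j+n_j+p_j-r$ is $p_j-2r-1=q_j$. Let $0\le s\le n_j$. For $|n|\le r$ the place $S_j+s+n$ lies in the window of $Y^j$, so $z_{S_j+s+n}=\Theta((x_j)_{s+n})$ differs from $(x_j)_{s+n}$ by at most $\varepsilon$. By (1),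
$$d(\sigma^{S_j+s}z,\sigma^sx_j)\le\varepsilon .$$
Since $z\in X$ by Lemma 4 and all gaps are in $\{K(\varepsilon)-1,K(\varepsilon)\}$, the gluing-orbit property holds in the form that Theorem A states.

**Step 2: mixing.** The purpose is to use that two blocks tolerate every large gap. Let $U,V\subset X$ be nonempty and open, $a\in U$, $b\in V$. Take $\varepsilon>0$ such that the closed $\varepsilon$-balls in $X$ around $a$ and $b$ lie in $U$ and $V$, and take $r,Q$ for this $\varepsilon$. Let $n\ge2r+1+Q$, and let
$$z_m=\Theta(a_m)\ \ (|m|\le r),\qquad z_m=\Theta(b_{m-n})\ \ (|m-n|\le r),\qquad z_m=0\ \text{ elsewhere}.$$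
This is (7) with two blocks and $q_1=n-2r-1\ge Q$. With two blocks, the occurrences of a run lie first in $Y^1$ and then in $Y^2$, so a run contains at most one crossing link, and $z\in X$ by Lemma 3. By (1), $d(z,a)\le\varepsilon$ and $d(\sigma^nz,b)\le\varepsilon$. So $z\in U$ and $\sigma^nz\in\sigma^n(U)\cap V$, for every $n\ge2r+1+Q$.

**Step 3: Theorem A.** The purpose is to collect what has been shown. $X$ is closed and shift-invariant (Section 7), specification fails for every $\varepsilon<1$ and every candidate $N(\varepsilon)$ with all gaps equal (Section 8), and Steps 1 and 2 give gluing-orbit with gaps in $\{K(\varepsilon)-1,K(\varepsilon)\}$ and mixing. This proves Theorem A, so the answer to the question of Section 2 is no. $\square$
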